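\title{Domains in $\mathbb{R}^n$ without proper minimal disks}

\begin{abstract}
For every $n\ge 2$ we remove from the open unit ball of $\mathbb{R}^n$ countably many pairwise disjoint round spheres of dimensions $0,1,\dots,n-2$ so that the remaining domain admits no proper harmonic map from the unit disk, and hence no proper conformal minimal disk. This answers, for every $n>3$, the question whether $\mathbb{R}^n$ contains a domain without proper minimal disks. The same construction works inside an arbitrary domain and away from a prescribed compact set, and it excludes proper harmonic maps from all Riemann surfaces of finite genus with one end. In a bounded convex domain the dimension $n-2$ cannot be lowered. The proofs use the maximum principle, the shape of level sets of harmonic functions, and the theorems of Sard and Baire.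
\end{abstract}

\section{Introduction}

A \emph{domain} in $\mathbb{R}^n$ is a nonempty connected open set, $\mathbb{D}=\{z\in\mathbb{C}:|z|<1\}$ is the unit disk, and $B=\{x\in\mathbb{R}^n:|x|<1\}$ is the unit ball. Let $M$ be a Riemann surface and $z=\xi+i\eta$ a local holomorphic coordinate. A smooth map $X=(X_1,\dots,X_n)\colon M\to\mathbb{R}^n$ is \emph{harmonic} if $X_{\xi\xi}+X_{\eta\eta}=0$, that is, if every coordinate function $X_a$ is harmonic. It is a \emph{conformal immersion} if $|X_\xi|=|X_\eta|\neq 0$ and $X_\xi\cdot X_\eta=0$. A conformal immersion satisfies $X_{\xi\xi}+X_{\eta\eta}=2|X_\xi|^2H$, where $H$ is the mean curvature vector, so it is minimal ($H=0$) exactly when it is harmonic. If $dX$ is allowed to vanish at isolated points, one speaks of a \emph{branched} conformal minimal immersion; such a map is harmonic as well. A continuous map $X\colon M\to D$ into a domain $D$ is \emph{proper} if $X^{-1}(K)$ is compact for every compact $K\subset D$. A \emph{proper minimal disk} in $D$ is a proper conformal minimal immersion $\mathbb{D}\to D$: a minimal disk that leaves every compact subset of $D$ as $|z|\to1$.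

The survey of Alarc\'on and Forstneri\v c \cite{AF} poses the following as an open problem.

\medskip
\noindent\textbf{Problem.} \emph{For each integer $n>3$, determine whether there is a domain $D\subset\mathbb{R}^n$ that admits no proper minimal disk.}
\medskip

For $n=3$, Alarc\'on, Drinovec Drnov\v sek, Forstneri\v c and L\'opez showed that there is a bounded simply connected domain carrying no proper conformal minimal disk through a certain point, and that there is a bounded domain admitting no proper minimal surface with finite topology and a single end. In the holomorphic setting, Dor found for every $m\ge2$ a bounded domain in $\mathbb{C}^m$ that admits no proper holomorphic disk.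

The simplest proper minimal disks are flat. Let $P\subset\mathbb{R}^n$ be an affine $2$-plane and $G$ a component of $P\cap D$ that is simply connected and different from $P$. A Riemann map $\mathbb{D}\to G$ is a conformal harmonic embedding, and it is proper in $D$ because $G$ is closed in $D$, so that $K\cap G$ is compact for every compact $K\subset D$. We call it a \emph{flat disk}. For $n\ge3$, every bounded convex domain contains flat disks. So does every bounded domain with boundary of class $C^2$: at a boundary point $p$ of largest norm the boundary touches a sphere from inside, so it is locally the graph of a strictly convex function, and a plane parallel to the tangent space and close to $p$ cuts out a convex component.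

A domain without proper minimal disks therefore needs an irregular boundary, and one way to produce it is to remove a closed set $E$ from $B$. Such an $E$ must meet every plane that meets $B$. Hence it must accumulate at every point of $\partial B$, and it cannot be smaller than $(n-2)$-dimensional (Proposition~\ref{prop:sharp} below). But whatever is removed becomes part of the boundary. If $E$ contains a round sphere of positive dimension, it contains circles, and the flat disk spanning such a circle is proper in $B\setminus E$ unless $E$ meets that disk too. Every piece that blocks some disks offers a boundary to new ones, and the pieces grow with $n$, so one might guess that in high dimension the process cannot be completed. It can be, in $n-1$ rounds, because a disk that ends on a suitably placed piece is forced into an affine subspace of lower dimension.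

By a \emph{round sphere of dimension $d$} we mean a set $\{x\in V:|x-p|=R\}$, where $V$ is an affine subspace of dimension $d+1$, $p\in V$ and $R>0$; for $d=0$ it is a pair of points.

\begin{theorem}\label{thm:ball}
Let $n\ge2$. There is a compact set $E^*\subset\overline B$, the union of $\partial B$ and countably many pairwise disjoint round spheres of dimensions $0,1,\dots,n-2$, such that $\Omega=B\setminus E^*$ is a domain and there is no proper harmonic map $\mathbb{D}\to\Omega$. In particular, there is no proper conformal minimal immersion $\mathbb{D}\to\Omega$.
\end{theorem}

Thus for every $n>3$ there is a bounded domain in $\mathbb{R}^n$ without proper minimal disks. For $n=2m$ the same $\Omega\subset\mathbb{C}^m$ admits no proper holomorphic disk, since holomorphic maps are harmonic.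

The method is not tied to the ball or to the disk. A \emph{one-ended surface} will mean a connected Riemann surface $M$ of finite genus with exactly one end; that is, $M$ contains a compact connected domain $M_0$ bounded by one smooth Jordan curve, and $M\setminus\operatorname{int}M_0$ is homeomorphic to $S^1\times[0,\infty)$, with $\partial M_0$ corresponding to $S^1\times\{0\}$. Examples are $\mathbb{D}$ and $\mathbb{C}$. An \emph{affine coordinate subspace} is a set defined by prescribing the values of some of the coordinates $x_1,\dots,x_n$; it is \emph{proper} if at least one value is prescribed.

\begin{theorem}\label{thm:general}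
Let $n\ge2$, let $D\subset\mathbb{R}^n$ be any domain (bounded or not, possibly $\mathbb{R}^n$), and let $K\subset D$ be compact. There is a relatively closed set $E\subset D$ with $E\cap K=\emptyset$, a countable union of pairwise disjoint compact smooth submanifolds of dimensions at most $n-2$, each contained in a proper affine coordinate subspace, such that $\Omega=D\setminus E$ is a domain and there is no proper harmonic map $M\to\Omega$ from any one-ended surface $M$. In particular, $\Omega$ admits no proper conformal minimal immersion, even branched, from a surface of finite genus with a single end.
\end{theorem}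

\begin{proposition}\label{prop:sharp}
Let $n\ge3$, let $D\subset\mathbb{R}^n$ be a bounded convex domain, and let $E\subset D$ be relatively closed with Hausdorff measure $\mathcal{H}^{n-2}(E)=0$. Then $D\setminus E$ admits a proper conformal minimal embedding of $\mathbb{D}$.
\end{proposition}

So in a bounded convex domain the dimension $n-2$ in Theorem~\ref{thm:general} is sharp. We make no claim about surfaces with several ends or infinite genus.

Both theorems come from one construction. After the preliminaries of Sections~\ref{sec:null} and~\ref{sec:harmonic}, Section~\ref{sec:low} shows the idea for $n=2$ and $n=3$. Section~\ref{sec:barriers} builds the set $E$. Section~\ref{sec:reduction} shows that a proper harmonic map into $D\setminus E$ has a coordinate function whose level sets contain many compact pieces; on the disk this is impossible for a three-line reason, which proves Theorem~\ref{thm:ball}. In positive genus a single compact piece is not contradictory, and Section~\ref{sec:baire} completes the proof of Theorem~\ref{thm:general} with a Baire category argument.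

\section{What a null set cannot block}\label{sec:null}

We use four standard properties of the $d$-dimensional Hausdorff measure $\mathcal{H}^d$: it is countably subadditive; a Lipschitz map sends $\mathcal{H}^d$-null sets to $\mathcal{H}^d$-null sets; on $\mathbb{R}^d$ it is a positive multiple of Lebesgue outer measure; and $\mathcal{H}^{d}(\mathbb{R}^{d'})=0$ for $d'<d$. It follows that the orthogonal projection of an $\mathcal{H}^d$-null set to a $d$-dimensional subspace is Lebesgue-null, so almost every fiber of the projection misses the set. With fibers of dimension two this produces flat disks, and with fibers of dimension one it produces paths.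

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Fix a $2$-plane $P$ through $0$, and let $\pi\colon\mathbb{R}^n\to P^\perp\cong\mathbb{R}^{n-2}$ be the orthogonal projection. Then $\pi(E)$ is Lebesgue-null, while $\pi(D)$ is open and nonempty, so there is $y\in\pi(D)\setminus\pi(E)$. The plane $y+P$ misses $E$. Hence $(y+P)\cap(D\setminus E)=(y+P)\cap D$ is a bounded convex planar domain, and it gives a flat disk in $D\setminus E$.
\end{proof}

\begin{lemma}\label{lem:connected}
Let $n\ge2$, let $D\subset\mathbb{R}^n$ be a domain, and let $E\subset D$ be relatively closed with $\mathcal{H}^{n-1}(E)=0$. Then $D\setminus E$ is a domain.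
\end{lemma}

\begin{proof}
The set $D\setminus E$ is open. Let $B'\subset D$ be an open ball. The projection of $B'$ to a hyperplane has positive measure and that of $E$ does not, so $B'\setminus E\neq\emptyset$. We show that $B'\setminus E$ is connected. Let $p\ne q$ be points of $B'\setminus E$, and choose $\delta>0$ such that the $\delta$-balls about $p$ and $q$ lie in $B'\setminus E$. The orthogonal projection of $E$ to the hyperplane $(q-p)^\perp$ is Lebesgue-null, so there is $v\perp q-p$ with $|v|<\delta$ such that the line through $p+v$ and $q+v$ misses $E$. Since $B'$ is convex, the polygonal path $p,\ p+v,\ q+v,\ q$ lies in $B'\setminus E$.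

Suppose that $D\setminus E$ is the disjoint union of nonempty open sets $O_1$ and $O_2$. For every open ball $B'\subset D$ the connected set $B'\setminus E$ lies in $O_1$ or in $O_2$; let $D_i$ be the union of the balls with $B'\setminus E\subset O_i$. The sets $D_1,D_2$ are open, nonempty and cover $D$. If two balls of different types met, their intersection would contain a ball, hence a point outside $E$, and this point would lie in $O_1\cap O_2$. So $D_1\cap D_2=\emptyset$, which contradicts the connectedness of $D$.
\end{proof}

\section{Harmonic functions and cluster sets}\label{sec:harmonic}

Let $h$ be a nonconstant harmonic function on a connected Riemann surface $M$. Locally $h=\operatorname{Re}f$ with $f$ holomorphic. Since $h$ is real analytic, it is not constant on any nonempty open set, so each such $f$ is nonconstant. This gives two facts.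
\begin{itemize}
\item[(H1)] The map $h\colon M\to\mathbb{R}$ is open. Hence $h$ has no local maximum or minimum, and $h(N)$ is an open interval for every nonempty connected open set $N\subset M$.
\item[(H2)] The critical points of $h$ are locally the zeros of $f'=h_\xi-ih_\eta$, so they form a closed discrete subset of $M$.
\end{itemize}
We write $Z_s=\{z\in M:h(z)=s\}$ for the level sets of $h$.

Now let $M$ be a one-ended surface. Identify $M\setminus\operatorname{int}M_0$ with $S^1\times[0,\infty)$ and put $M_t=M_0\cup(S^1\times[0,t])$ for $t\ge0$. The sets $M_t$ are compact, and $M\setminus M_t=S^1\times(t,\infty)$ is connected. The sets $M_0\cup(S^1\times[0,t))$, $t>0$, are open and cover $M$, so every compact subset of $M$ lies in some $M_t$. We write $z\to\infty$ for leaving every compact subset of $M$; on $\mathbb{D}$ this means $|z|\to1$.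

\begin{lemma}\label{lem:limit}
If a harmonic function $g$ on a one-ended surface $M$ tends to a constant $c\in\mathbb{R}$ as $z\to\infty$, then $g\equiv c$.
\end{lemma}

\begin{proof}
If $g(p)>c$ for some $p$, then $\{g\ge g(p)\}$ is compact, so $g$ attains its maximum on $M$. By (H1) it is constant, equal to $g(p)\neq c$, which contradicts the limit. If $g(p)<c$, apply this to $-g$.
\end{proof}

For a continuous map $F$ from $M$ to a compact metric space $Y$, the \emph{cluster set} is
\[
C(F)=\bigcap_{t\ge0}\overline{F(M\setminus M_t)} .
\]
It consists of the limits of all convergent sequences $F(z_j)$ with $z_j\to\infty$. A nested intersection of nonempty compact connected sets is nonempty, compact and connected, so $C(F)$ has these properties; connectedness is where the single end enters. If a continuous function $\psi$ on $Y$ equals $c$ on $C(F)$, then $\psi(F(z))\to c$ as $z\to\infty$, because every sequence $F(z_j)$ has a subsequence converging to a point of $C(F)$. For maps to $\mathbb{R}^n$ we take $Y=\mathbb{R}^n\cup\{\infty\}$, or $Y=\overline B$ for maps into $B$.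

If $X\colon M\to\Omega$ is proper, then $C(X)\cap\Omega=\emptyset$: if $z_j\to\infty$ and $X(z_j)\to x\in\Omega$, the compact set $\{x\}\cup\{X(z_j)\}_j$ has a noncompact preimage. Also, $X$ is not constant, since $M$ is not compact.

The next lemma says that on the disk no part of a level set can close up on itself.

\begin{lemma}\label{lem:disk}
Let $h$ be a nonconstant harmonic function on $\mathbb{D}$ and let $s\in\mathbb{R}$. Then $Z_s$ has no nonempty compact subset that is relatively open in $Z_s$.
\end{lemma}

\begin{proof}
Since $\mathbb{D}$ is simply connected, $h$ has a harmonic conjugate $h^*$, and $f=h+ih^*$ is a nonconstant holomorphic function, hence an open map. Suppose that $A\subset Z_s$ is nonempty, compact and relatively open. Let $z_0\in A$ maximize $h^*|_A$, and let $N$ be a neighborhood of $z_0$ with $N\cap Z_s\subset A$. As $f(N)$ is a neighborhood of $f(z_0)$, there are $z\in N$ and $\varepsilon>0$ with $f(z)=f(z_0)+i\varepsilon$. Then $h(z)=s$, so $z\in A$, and $h^*(z)>h^*(z_0)$, a contradiction.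
\end{proof}

\section{The ball in dimensions two and three}\label{sec:low}

\subsection*{The plane}
Let $n=2$. Choose a sequence $(b_k,s_k)_{k\ge1}$ in $\{1,2\}\times(\mathbb{Q}\cap(-1,1))$ in which every pair occurs infinitely often, and choose radii $\rho_1<\rho_2<\cdots$ with $|s_k|<\rho_k<1$ and $\rho_k\to1$. Let $V_k$ be the line $x_{b_k}=s_k$, and let $S_k=\{x\in V_k:|x|=\rho_k\}$ be the pair of points in which it meets the circle of radius $\rho_k$ (Figure~\ref{fig:plane}). The set $E=\bigcup_kS_k$ is countable and accumulates only at $\partial B$, so $\Omega=B\setminus E$ is a domain by Lemma~\ref{lem:connected}.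

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw (0,0) circle (1);
\draw[dashed,gray] (0,0) circle (0.6);
\draw[dashed,gray] (0,0) circle (0.8);
\draw[dashed,gray] (0,0) circle (0.92);
\draw (0.3,-0.954) -- (0.3,0.954);
\draw[very thick] (0.3,-0.52) -- (0.3,0.52);
\draw (-0.866,-0.5) -- (0.866,-0.5);
\draw[very thick] (-0.624,-0.5) -- (0.624,-0.5);
\draw (-0.7,-0.714) -- (-0.7,0.714);
\draw[very thick] (-0.7,-0.597) -- (-0.7,0.597);
\foreach \p in {(0.3,0.52),(0.3,-0.52),(0.624,-0.5),(-0.624,-0.5),(-0.7,0.597),(-0.7,-0.597)}
  \draw[fill=white] \p circle (0.03);
\node[above] at (0.3,0.97) {$V_1$};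
\node[right] at (0.88,-0.5) {$V_2$};
\node[above left] at (-0.7,0.72) {$V_3$};
\end{tikzpicture}
\caption{The first three pairs of points removed from the unit disk in the plane. On each chord $V_k$, parallel to a coordinate axis, the two points at distance $\rho_k$ from the origin (hollow dots, on the dashed circles) are removed. They cut off from the chord a middle segment (thick) whose closure does not reach the unit circle.}
\label{fig:plane}
\end{figure}

Suppose that $X\colon\mathbb{D}\to\Omega$ is proper and harmonic. The cluster set $C(X)$ is a connected subset of $\partial B\cup E$. The function $|x|$ maps it into the countable set $\{1,\rho_1,\rho_2,\dots\}$ and is therefore constant on it. If the constant is $\rho_k$, then $C(X)\subset S_k$ is one point, and $X$ is constant by Lemma~\ref{lem:limit}, which is impossible. So $|X(z)|\to1$ as $|z|\to1$.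

Choose $b$ with $h=X_b$ nonconstant, and let $N$ be an open disk with $\overline N\subset\mathbb{D}$. By (H1), $h(N)$ is an open interval in $(-1,1)$, and $\max_{\overline N}|X|<1$. The interval may be short and the maximum may be close to $1$; this is why every rational level is used infinitely often. There is $k$ with $b_k=b$, $s_k\in h(N)$ and $\rho_k>\max_{\overline N}|X|$. The map $X$ sends $Z_{s_k}$ into the chord $V_k\cap B$ with the two points of $S_k$ removed. Let $A$ be the part that is sent to the middle segment:
\[
A=\{z\in Z_{s_k}:|X(z)|<\rho_k\}=\{z\in Z_{s_k}:|X(z)|\le\rho_k\}.
\]
The first description shows that $A$ is relatively open in $Z_{s_k}$, and that it contains a point of $N$. The second shows that $A$ is closed in $\mathbb{D}$, and it is compact because $|X|\to1>\rho_k$. This contradicts Lemma~\ref{lem:disk} and proves Theorem~\ref{thm:ball} for $n=2$.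

The set $S_k$ has codimension two in $\mathbb{R}^2$, so it does not disconnect the ball. But it has codimension one in $V_k$, where the level set $Z_{s_k}$ is mapped, and there it does separate the inside from the boundary.

\subsection*{Space}
Let $n=3$ and repeat the construction with $b_k\in\{1,2,3\}$. Now $V_k$ is a plane and $S_k$ is a circle, bounding the round disk $\Delta_k=\{x\in V_k:|x|<\rho_k\}$. If $X$ omits all $S_k$ and $|X|\to1$, the second half of the argument applies without change, since it used only that $|X|\ne\rho_k$ on $Z_{s_k}$. The first half breaks down: $C(X)$ may be a subset of $S_k$ with more than one point, as for the flat disk $\Delta_k$ itself.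

Here the choice of a \emph{flat} $V_k$ pays off. If $C(X)\subset S_k$, then $X_{b_k}\to s_k$, so $X(\mathbb{D})\subset V_k$ by Lemma~\ref{lem:limit}. The function $|X|^2$ is subharmonic, because its Laplacian is $2(|X_\xi|^2+|X_\eta|^2)\geq0$, and it tends to $\rho_k^2$; hence $|X|\le\rho_k$, and $X$ maps into $\Delta_k$ because it omits $S_k$. This is the planar problem with $\Delta_k$ in place of $B$, and it has the same cure: remove from $\Delta_k$ a sequence of pairs of points $S_{kj}$, cut out on chords parallel to the two remaining coordinate axes by radii $\rho_{kj}\uparrow\rho_k$. One precaution is needed. We take all $\rho_{kj}$ in the interval $(\rho_{k-1},\rho_k)$, with $\rho_0=0$. Then all radii are distinct, so the constant value of $|x|$ on $C(X)$ singles out one removed piece, and the removed points accumulate inside $B$ only at the circles $S_k$, so the removed set is closed in $B$.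

In dimension $n$ there are $n-1$ generations. In a general domain $D$ the function $|x|$ is replaced by an exhaustion function $\varphi$, and one thing changes: $\varphi\circ X$ need not be subharmonic, so it may approach its limit from above. For instance, a level curve of $\varphi$ in a plane may bound a flat disk in $D$ on which $\varphi$ is larger than on the curve. We therefore place barriers on both sides of each level.

\section{Nested barriers}\label{sec:barriers}

Fix $n\ge2$, a domain $D\subset\mathbb{R}^n$, a number $t_0\ge0$, and a smooth \emph{exhaustion function} $\varphi\colon D\to(0,\infty)$, that is, a smooth function whose sublevel sets $\{\varphi\le t\}$ are compact. Such a function exists on every domain: if $(\chi_j)_{j\ge1}$ is a smooth locally finite partition of unity with compact supports, then $\varphi=\sum_j j\chi_j\geq1$, and $\{\varphi\le t\}$ is a closed subset of $\bigcup_{j\le t}\operatorname{supp}\chi_j$.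

The pieces to be removed are indexed by \emph{words} $w=(k_1,\dots,k_m)$ of positive integers of length $|w|=m$, $0\le m\le n-1$. The empty word is $\emptyset$, and $wk$ is $w$ followed by $k$. A word $w'$ \emph{descends} from $w$ if $w$ is an initial segment of $w'$; the case $w'=w$ is allowed. To each word we attach a set $A_w\subset\{1,\dots,n\}$ of $|w|$ coordinates, values $c_{w,a}\in\mathbb{Q}$ for $a\in A_w$, an interval $I_w$ and a level $\rho_w\in I_w$, and we put
\[
V_w=\{x\in\mathbb{R}^n: x_a=c_{w,a}\text{ for all }a\in A_w\},\qquad
S_w=\{x\in V_w\cap D:\varphi(x)=\rho_w\}.
\]
Thus $\dim V_w=n-|w|\ge1$. We call $S_w$ a \emph{barrier}. The interval $I_w$ is the range of levels reserved for $w$ and its descendants.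

\emph{The root.} Let $A_\emptyset=\emptyset$, $\rho_\emptyset=\infty$ and $I_\emptyset=(t_0,\infty]$. Then $V_\emptyset=\mathbb{R}^n$ and $S_\emptyset=\emptyset$; the level $\infty$ stands for leaving every compact subset of $D$.

\emph{The children of $w$, for $|w|\le n-2$.} Let $\Sigma_\emptyset=\{-1\}$ and $\Sigma_w=\{-1,+1\}$ for $w\ne\emptyset$. Choose a sequence $(b_k,s_k,\sigma_k)_{k\ge1}$, depending on $w$, in the countable set
\[
(\{1,\dots,n\}\setminus A_w)\times\mathbb{Q}\times\Sigma_w
\]
in which every triple occurs infinitely often. Let $A_{wk}=A_w\cup\{b_k\}$, keep the values $c_{wk,a}=c_{w,a}$ for $a\in A_w$, and put $c_{wk,b_k}=s_k$, so that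
\[
V_{wk}=V_w\cap\{x_{b_k}=s_k\}.
\]
If $w=\emptyset$, let $I_{k}=(t_0+k,\,t_0+k+1)$. If $w\neq\emptyset$, then $I_w$ is by induction a bounded open interval; choose $\varepsilon>0$ with $(\rho_w-\varepsilon,\rho_w+\varepsilon)\subset I_w$ and let
\[
I_{wk}=\Bigl\{\rho_w+\sigma_k\tau:\ \frac{\varepsilon}{k+1}<\tau<\frac{\varepsilon}{k}\Bigr\}.
\]
Finally, let $\rho_{wk}\in I_{wk}$ be a regular value of the restriction of $\varphi$ to $V_{wk}\cap D$. It exists by Sard's theorem: the critical values of a smooth real function on an open subset of a Euclidean space form a Lebesgue-null set. (Values that are not attained count as regular.) The definitions give: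
\begin{itemize}
\item[(B1)] the intervals $I_{wk}$, $k\ge1$, are pairwise disjoint subsets of $I_w\setminus\{\rho_w\}$;
\item[(B2)] every neighborhood of $\rho_w$ in $[0,\infty]$ contains $I_{wk}$ for all large $k$;
\item[(B3)] $\rho_{wk}<\rho_w$ if $\sigma_k=-1$, and $\rho_{wk}>\rho_w$ if $\sigma_k=+1$.
\end{itemize}
Put
\[
E=\bigcup_{w\ne\emptyset}S_w,\qquad\Omega=D\setminus E .
\]

\begin{lemma}\label{lem:barriers}
\begin{itemize}
\item[(i)] The levels $\rho_w$ are pairwise distinct. Hence the barriers are pairwise disjoint, and $E\cap\{\varphi=\rho_w\}=S_w$.
\item[(ii)] For $w\ne\emptyset$, the barrier $S_w$ is empty or a compact smooth submanifold of dimension $n-1-|w|\le n-2$.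
\item[(iii)] $E$ is relatively closed in $D$, and $\varphi>t_0$ on $E$.
\item[(iv)] $\Omega$ is a domain.
\end{itemize}
\end{lemma}

\begin{proof}
By (B1), $\rho_{w'}\in I_{w'}\subset I_w$ whenever $w'$ descends from $w$.

(i) Let $w\neq w'$. If one word descends from the other, say $w'$ from $w$, then $w'$ descends from some $wk$, and $\rho_{w'}\in I_{wk}$ while $\rho_w\notin I_{wk}$. Otherwise let $v$ be the longest common initial segment. Then $w$ and $w'$ descend from $vk$ and $vk'$ with $k\ne k'$, and $I_{vk}\cap I_{vk'}=\emptyset$.

(ii) The set $S_w$ is a regular level set in the open subset $V_w\cap D$ of the $(n-|w|)$-dimensional space $V_w$, and it is a closed subset of the compact set $\{\varphi\le\rho_w\}$.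

(iii) Let $E_w$ be the union of all $S_{w'}$ with $w'$ descending from $w$. Then $E_w\subset V_w$, $\varphi(E_w)\subset I_w$ and $E_\emptyset=E$; in particular $\varphi>t_0$ on $E$. We show by descending induction on $|w|$ that $E_w$ is closed in $D$. For $|w|=n-1$ we have $E_w=S_w$. Let $|w|\le n-2$, so that $E_w=S_w\cup\bigcup_kE_{wk}$, and let $x_j\in E_w$ converge to $x\in D$. If infinitely many $x_j$ lie in $S_w$ or in a single $E_{wk}$, then $x$ lies in the same closed set. Otherwise, after passing to a subsequence, $x_j\in E_{wk_j}$ with $k_j\to\infty$. Then $\varphi(x_j)\in I_{wk_j}$, and (B2) gives $\varphi(x)=\rho_w$. For $w=\emptyset$ this is impossible, since $\varphi(x)<\infty$. For $w\ne\emptyset$ we have $x\in V_w$, because $V_w$ is closed, and so $x\in S_w$.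

(iv) By (ii), each barrier is covered by finitely many Lipschitz images of subsets of $\mathbb{R}^d$ with $d\le n-2$. Hence $\mathcal{H}^{n-1}(E)=0$, and Lemma~\ref{lem:connected} applies.
\end{proof}

\section{Compact cuts and the proof of Theorem~\ref{thm:ball}}\label{sec:reduction}

The barriers act on a harmonic map only through the level sets of one coordinate function. The following property records their effect.

\begin{definition}\label{def:cuts}
A harmonic function $h$ on a Riemann surface $M$ \emph{has compact cuts} if for every compact set $L\subset M$ and every nonempty open interval $J\subset\mathbb{R}$ there are $s\in J$ and a compact set $A\subset Z_s$, relatively open in $Z_s$, with $Z_s\cap L\subset A$.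
\end{definition}

In words: for a dense set of levels, depending on $L$, the part of the level set that meets $L$ cannot be followed to infinity.

\begin{proposition}\label{prop:reduction}
Let $\Omega=D\setminus E$ be as in Section~\ref{sec:barriers}, let $M$ be a one-ended surface, and let $X\colon M\to\Omega$ be proper and harmonic. Then some coordinate function of $X$ is nonconstant and has compact cuts.
\end{proposition}

\begin{proof}
Let $u=\varphi\circ X\colon M\to(0,\infty)$. We first find the word $w$ at whose level $X$ ends, then show that $X$ lies in $V_w$, and finally use the children of $w$.

\emph{Step 1: $u\to\rho_w$ as $z\to\infty$, for one word $w$.} The cluster set $C(u)\subset[0,\infty]$ is nonempty and connected, so it is a point or an interval with more than one point. Let $v\in C(u)$ be finite, and let $z_j\to\infty$ with $u(z_j)\to v$. The points $X(z_j)$ eventually lie in the compact set $\{\varphi\le v+1\}\subset D$, so a subsequence converges to some $x\in D$ with $\varphi(x)=v$. By properness $x\notin\Omega$, so $x\in E$ and $v$ is one of the levels. Since $\infty=\rho_\emptyset$ is a level too, $C(u)$ is contained in the countable set of all levels. Hence $C(u)=\{\rho_w\}$ for some $w$.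

\emph{Step 2: $X(M)\subset V_w$.} For $w=\emptyset$ there is nothing to prove. Let $w\neq\emptyset$. As $u\to\rho_w<\infty$, the points $X(z)$ lie in the compact set $\{\varphi\le\rho_w+1\}$ for $z$ outside some $M_t$. So $C(X)\subset D$, and $\varphi=\rho_w$ on $C(X)$. Properness and Lemma~\ref{lem:barriers}(i) give
\begin{equation}\label{eq:cluster}
C(X)\subset E\cap\{\varphi=\rho_w\}=S_w\subset V_w .
\end{equation}
Therefore $X_a\to c_{w,a}$ for every $a\in A_w$, and $X_a\equiv c_{w,a}$ by Lemma~\ref{lem:limit}.

\emph{Step 3: $|w|\le n-2$, so $w$ has children.} Suppose $|w|=n-1$. Then $w\neq\emptyset$, and $S_w$ is a compact manifold of dimension $0$, that is, a finite set. By \eqref{eq:cluster} the connected set $C(X)$ is a single point. Every coordinate of $X$ then has a limit at infinity, so $X$ is constant by Lemma~\ref{lem:limit}, which is impossible for a proper map.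

\emph{Step 4: $u$ stays on one side of $\rho_w$.} If $w=\emptyset$, then $u<\rho_w=\infty$; put $\sigma=-1$. If $w\neq\emptyset$, then $X$ maps into $V_w\cap D$ and omits $S_w$, so $u\neq\rho_w$ on $M$. As $M$ is connected, either $u<\rho_w$ on $M$, and we put $\sigma=-1$, or $u>\rho_w$ on $M$, and we put $\sigma=+1$. In all cases $\sigma\in\Sigma_w$.

\emph{Step 5: the cuts.} The map $X$ is not constant, but $X_a$ is constant for $a\in A_w$. So there is $b\notin A_w$ such that $h=X_b$ is nonconstant. Let $L\subset M$ be compact and $J$ a nonempty open interval, and fix a rational $s\in J$. The compact set $u(L)$ lies strictly on the side $\sigma$ of $\rho_w$. The triple $(b,s,\sigma)$ equals $(b_k,s_k,\sigma_k)$ for infinitely many $k$, and along these $k$ the levels $\rho_{wk}$ tend to $\rho_w$ from the side $\sigma$, by (B2) and (B3). So there is such a $k$ for which $\rho_{wk}$ separates $u(L)$ from $\rho_w$: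
\[
\sigma\,(u-\rho_{wk})>0\ \text{ on }L,\qquad\sigma\,(\rho_w-\rho_{wk})<0,
\]
the last quantity being $-\infty$ if $w=\emptyset$. On $Z_s$ the map $X$ takes values in $V_w\cap\{x_b=s\}=V_{wk}$, and it omits $S_{wk}$. Hence $u\ne\rho_{wk}$ on $Z_s$, and
\[
A:=\{z\in Z_s:\sigma\,(u(z)-\rho_{wk})>0\}=\{z\in Z_s:\sigma\,(u(z)-\rho_{wk})\ge0\}.
\]
By the first description, $A$ is relatively open in $Z_s$ and contains $Z_s\cap L$. By the second, $A$ is closed in $M$. Since $u\to\rho_w$, we have $\sigma\,(u-\rho_{wk})<0$ outside some $M_t$, so $A\subset M_t$ is compact.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ball}]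
Carry out the construction of Section~\ref{sec:barriers} with $D=B$, $\varphi(x)=1/(1-|x|^2)$ and $t_0=1$, and put $E^*=E\cup\partial B$. By Lemma~\ref{lem:barriers}, $E$ is closed in $B$, so $E^*$ is compact; the barriers are pairwise disjoint; and $\Omega=B\setminus E^*=B\setminus E$ is a domain.

The barriers are round spheres. Let $w\ne\emptyset$, let $r_w=\sqrt{1-1/\rho_w}\in(0,1)$, and let $p_w$ be the point of $V_w$ nearest to $0$. On $V_w$ we have $|x|^2=|p_w|^2+|x-p_w|^2$, so
\[
S_w=\{x\in V_w:|x-p_w|^2=r_w^2-|p_w|^2\}.
\]
If $r_w=|p_w|$, then $\rho_w$ is the minimum of $\varphi$ on $V_w\cap B$, a critical value, which was excluded. So $S_w$ is empty or a round sphere of dimension $n-1-|w|$. For every length $1\le m\le n-1$ there is a word $w$ of length $m$ with all $c_{w,a}=0$; for it $p_w=0$ and $S_w\ne\emptyset$. Thus all dimensions $0,1,\dots,n-2$ occur.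

Suppose that $X\colon\mathbb{D}\to\Omega$ is proper and harmonic. By Proposition~\ref{prop:reduction} there is a nonconstant harmonic function $h$ on $\mathbb{D}$ with compact cuts. Let $N=\{|z|<1/2\}$. Apply Definition~\ref{def:cuts} with $L=\overline N$ and the open interval $J=h(N)$. The resulting level $s$ is attained in $N$, so $A\supset Z_s\cap L$ is nonempty. This contradicts Lemma~\ref{lem:disk}.
\end{proof}

\begin{remark}
In the ball the children with $\sigma_k=+1$ can be omitted. There $|X|^2$ is subharmonic and, for $w\neq\emptyset$, tends to $r_w^2$, so $|X|\le r_w$ and Step~4 always gives $\sigma=-1$. This is the one-sided picture of Section~\ref{sec:low}.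
\end{remark}

\section{Level sets on one-ended surfaces and the proof of Theorem~\ref{thm:general}}\label{sec:baire}

The proof of Lemma~\ref{lem:disk} used a single-valued harmonic conjugate. In positive genus the lemma itself fails.

\begin{example}\label{ex:torus}
Let $T=\mathbb{C}/(\mathbb{Z}+i\mathbb{Z})$ with coordinate $z=\xi+i\eta$, let $\Delta\subset T$ be the disk of radius $1/4$ about $i/2$, and let $M=T\setminus\overline\Delta$, a one-ended surface of genus one. Let $h$ be the solution of the Dirichlet problem on $M$ with boundary values $\eta-\frac12$ on $\partial\Delta$, where $\frac14\le\eta\le\frac34$. The reflection $\tau(z)=\bar z$ of $T$ preserves $\Delta$ and harmonicity and changes the sign of the boundary values, so $h\circ\tau=-h$ by uniqueness. Hence $h$ vanishes on the points of $M$ fixed by $\tau$, which form the closed curve $\gamma=\{\eta=0\}$ and the arc $\{\eta=\frac12\}\cap M$. The connected set $\{0<\eta<\frac12\}\cap M$ carries boundary values that are nonpositive and not all zero, so $h<0$ on it, and $h>0$ on its mirror image. Thus $Z_0$ is the union of $\gamma$ and the arc, and $\gamma$ is a compact relatively open subset of $Z_0$.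
\end{example}

The curve $\gamma$ does not separate $M$, so the maximum principle says nothing about it. What the maximum principle does exclude is a level set \emph{all} of whose components are compact. Definition~\ref{def:cuts} controls only the part of $Z_s$ that meets $L$, and the level $s$ changes with $L$. To find one level that serves all the sets $M_j$ at once, we replace the condition on $s$ by a weaker one that is open in $s$, and apply Baire's theorem.

\begin{proposition}\label{prop:baire}
A nonconstant harmonic function on a one-ended surface does not have compact cuts.
\end{proposition}

\begin{proof}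
Suppose that $h$ is nonconstant and has compact cuts, and let $J_0=h(M)$, an open interval by (H1).

\emph{Step 1: a regular level with compact components.} For $j=1,2,\dots$ let $O_j$ be the set of $s\in J_0$ for which there is a relatively compact open set $U\subset M$ with
\begin{equation}\label{eq:U}
Z_s\cap M_j\subset U,\qquad Z_s\cap\partial U=\emptyset .
\end{equation}
The set $O_j$ is open. Indeed, \eqref{eq:U} says that $s$ does not belong to the image under $h$ of the compact set $(M_j\setminus U)\cup\partial U$; this image is closed, so the same $U$ works for all levels near $s$.

The set $O_j$ is dense in $J_0$. Given a nonempty open interval $J\subset J_0$, take $s\in J$ and $A$ from Definition~\ref{def:cuts} with $L=M_j$. The set $Z_s\setminus A$ is closed in $M$ and disjoint from the compact set $A$. Cover $A$ by finitely many open coordinate disks whose closures are compact and miss $Z_s\setminus A$, and let $U$ be their union. Then $Z_s\cap M_j\subset A\subset U$ and $Z_s\cap\overline U=A\subset U$, so $Z_s\cap\partial U=\emptyset$. Thus $s\in O_j$.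

By (H2) each $M_j$ contains finitely many critical points of $h$, so the set of critical values is countable. The complement of a point in $J_0$ is open and dense. Baire's theorem states that a countable intersection of open dense subsets of an interval is dense; hence there is a regular value $s\in J_0$ of $h$ that lies in every $O_j$. Fix it.

Let $c$ be a component of $Z_s$. It meets some $M_j$, hence the set $U$ of \eqref{eq:U}. Being connected and disjoint from $\partial U$, it lies in $U$, and being closed in $M$, it is compact. By the implicit function theorem, every point of $Z_s$ has a neighborhood that meets $Z_s$ in one smooth arc, and every other point has a neighborhood disjoint from the closed set $Z_s$. So each component is a compact connected $1$-manifold, that is, a smooth Jordan curve, and every point of $M$ has a neighborhood that meets at most one component. In particular, a compact subset of $M$ meets only finitely many components.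

\emph{Step 2: every component meets $M_0$.} The components might be infinitely many and tend to infinity. This is excluded because the end is planar, so that every Jordan curve in it separates $M$. Suppose that a component $c$ lies in $M\setminus M_0=S^1\times(0,\infty)$, which we identify with $\mathbb{C}\setminus\{0\}$ by the homeomorphism $(\theta,t)\mapsto t\theta$; then $M_t\setminus M_0$ corresponds to $\{0<|\zeta|\le t\}$. By the Jordan curve theorem, $\mathbb{C}\setminus c$ has a bounded component $W'$, and $\partial W'=c$. If $0\notin W'$, let $W=W'$; its closure $W'\cup c$ is a compact subset of $\mathbb{C}\setminus\{0\}$. If $0\in W'$, let $W=M_0\cup(W'\setminus\{0\})$. This set lies in some $M_t$ because $W'$ is bounded, and it is open because for small $\varepsilon>0$ it is the union of the open sets $M_0\cup(S^1\times[0,\varepsilon))$ and $W'\setminus\{0\}$. In both cases $W$ is a nonempty relatively compact open subset of $M$ with $\partial W=c$. By (H1), the maximum and the minimum of $h$ on $\overline W$ are attained on $\partial W$, where $h=s$. So $h\equiv s$ on $W$, and $h$ is constant on a nonempty open set, a contradiction.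

\emph{Step 3: the contradiction.} By Steps 1 and 2, $Z_s$ has finitely many components, all compact, so $Z_s\subset M_t$ for some $t$. On the connected set $M\setminus M_t$ we have $h\neq s$, so $h<s$ there or $h>s$ there; replacing $(h,s)$ by $(-h,-s)$ if necessary, assume $h<s$. Since $s\in h(M)$, the set $Z_s\subset M_t$ is nonempty, and so $\max_{M_t}h\ge s$. This maximum is then the maximum of $h$ on $M$, contrary to (H1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Take a smooth exhaustion function $\varphi$ on $D$ and $t_0\ge0$ with $\varphi\le t_0$ on $K$, and let $E$ and $\Omega$ be as in Section~\ref{sec:barriers}. By Lemma~\ref{lem:barriers}, $E$ is relatively closed, it misses $K$ because $\varphi>t_0$ on $E$, it is the countable union of the nonempty barriers, which are pairwise disjoint compact smooth submanifolds of dimensions at most $n-2$, and $\Omega$ is a domain. Each barrier $S_w$ with $w\ne\emptyset$ lies in the proper affine coordinate subspace $V_w$. The set $E$ does not depend on any surface. A proper harmonic map from a one-ended surface to $\Omega$ would have, by Proposition~\ref{prop:reduction}, a nonconstant coordinate function with compact cuts, contradicting Proposition~\ref{prop:baire}.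 Conformal minimal immersions, branched or not, are harmonic maps.
\end{proof}

\begin{remark}
The single end is used through the connectedness of $M\setminus M_t$: for the cluster sets in Steps 1 and 3 of Proposition~\ref{prop:reduction}, and in Step 3 of Proposition~\ref{prop:baire}. The latter proposition is false with two ends: on the annulus $\{1<|z|<2\}$ every level set of $\log|z|$ is compact, so $\log|z|$ has compact cuts with $A=Z_s$. Finite genus is used in Step 2 of Proposition~\ref{prop:baire}, where it confines the nonseparating Jordan curves to those that meet the compact set $M_0$.
\end{remark}

\begin{thebibliography}{1}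

\bibitem{AF}
Antonio Alarc\'on and Franc Forstneri\v c,
\emph{New complex analytic methods in the theory of minimal surfaces: a survey},
arXiv:1711.08024 (2017).

\end{thebibliography}
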